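# $L$-convex-concave sets and the projective subspaces they need not contain

## 1. The guess "yes", and the cases where it is right

The first guess is **yes**. Take $\mathbb R^{n+1}=U\oplus W$ with Euclidean norms on $U$ and $W$, put $L=P(U)$, and look at
$$A=\{[u+w] : w\ne 0,\ |u|\le |w|\}\subset\mathbb RP^n .$$
This solid quadric surrounds the subspace $P(W)$, which lies in $A$, is disjoint from $L$, and has dimension $\dim W-1=n-\dim L-1$. A subspace disjoint from $L$ cannot have larger dimension, since two disjoint projective subspaces of $\mathbb RP^n$ have dimensions adding up to at most $n-1$. In directions containing $L$ the set $A$ looks convex: its slices are balls. Projected along $L$, it looks like the complement of a convex set. The question is whether these two properties alone force $A$ to contain a projective subspace of the largest conceivable dimension.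

Here are the precise notions. A subset of $\mathbb RP^m$ is called *convex* if it is disjoint from some hyperplane $H$ and is convex in the affine space $\mathbb RP^m\setminus H$. In $\mathbb RP^1$, where hyperplanes are points, an arc that misses a point is convex, while $\mathbb RP^1$ itself is not.

Let $n\ge1$ and let $L\subset\mathbb RP^n$ be a projective subspace with $0\le\dim L\le n-1$. For a projective subspace $T\subset L$ of dimension $\dim L-1$, let $\pi:\mathbb RP^n\setminus T\to\mathbb RP^n/T$ be the projection from $T$: the points of $\mathbb RP^n/T$ are the projective subspaces of dimension $\dim T+1$ containing $T$, and $\pi(x)$ is the span of $T$ and $x$. For instance, if $L$ is a line in $\mathbb RP^3$, then $T$ is a point of $L$ and $\mathbb RP^3/T$ is the projective plane of lines through that point. If $\dim L=0$, then $T=\emptyset$ and $\pi$ is the identity.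

**Definition.** A closed set $A\subset\mathbb RP^n$ is *$L$-convex-concave* if

1. $A\cap L=\emptyset$;
2. for every projective subspace $N\supset L$ of dimension $\dim L+1$, the intersection $A\cap N$ is convex;
3. for every projective subspace $T\subset L$ of dimension $\dim L-1$, the complement of $\pi(A)$ in $\mathbb RP^n/T$ is an open convex set.

**Conjecture.** Any $L$-convex-concave domain $A\subset\mathbb RP^n$ contains a projective subspace of dimension $n-\dim L-1$. (Here "domain" means the same as "set"; no further conditions are imposed.)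

The conjecture comes from A. Khovanskii and D. Novikov, "Convex-concave body in $\mathbb RP^3$ contains a line", arXiv:math/0203200 (2002). We test it at the two extremes.

**The case $\dim L=0$.** Here $\pi$ is the identity, so condition 3 says that the complement of $A$ is convex. It is therefore disjoint from some hyperplane $H$. Then $H\subset A$, and $\dim H=n-1=n-\dim L-1$. The guess is right.

**The case $\dim L=n-1$.** Now we only need a point of $A$. Suppose $A=\emptyset$. Here $\dim T=n-2$, so $\mathbb RP^n/T\cong\mathbb RP^1$, and the complement of $\pi(A)$ is all of $\mathbb RP^1$. It is not disjoint from any hyperplane, which contradicts condition 3. The guess is right again.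

For $n=3$, $\dim L=1$ the conjecture is a theorem of A. Khovanskii and D. Novikov (*L-convex-concave body in $\mathbb RP^3$ contains a line*, GAFA 13 (2003)); we quote it for context and never use it. So far everything says "yes". Nevertheless the conjecture is **false**, and these notes prove the following.

**Theorem A.** There are a plane $L\subset\mathbb RP^5$ and an $L$-convex-concave set $A\subset\mathbb RP^5$ which contains no projective subspace of dimension $n-\dim L-1=2$.

**Theorem B.**
1. For all $n\ge5$, $1\le\dim L\le n-2$, and every such $L\subset\mathbb RP^n$, there is an $L$-convex-concave set containing no projective subspace of dimension $n-\dim L-1$.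
2. If $\dim L=0$ or $\dim L=n-1$, the conjecture holds.

Part 2 was just proved. The pairs not decided here, nor by the quoted theorem, are $n=4$, $\dim L\in\{1,2\}$. All $L$ of a given dimension are projectively equivalent, so one example for each pair $(n,\dim L)$ suffices.

## 2. From bisublinear functions to $L$-convex-concave sets

We need a supply of $L$-convex-concave sets that is flexible and easy to check. The quadric suggests prescribing, for each $w$, a convex set $A_w\subset U$ of admissible $u$. Convex sets are encoded by support functions, so let us recall these.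

A function on a finite-dimensional real vector space is *sublinear* if it is finite, positively homogeneous and subadditive. Three textbook facts will be used. A finite convex function on $\mathbb R^m$ is continuous. By Hahn–Banach, every sublinear $M$ has a linear function $\ell\le M$. Finally, nonempty compact convex sets $C\subset U$ correspond bijectively to sublinear functions $h$ on $U^*$ through
$$h(\xi)=\max_{u\in C}\xi(u),\qquad C=\{u:\xi(u)\le h(\xi)\ \forall\xi\in U^*\}.$$
Under this correspondence sums of sets go to sums of functions, and inclusion goes to the inequality $\le$. For example, the unit ball has support function $|\xi|$.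

Let $\mathbb R^{n+1}=U\oplus W$, $L=P(U)$, $p=\dim U=\dim L+1$, $q=\dim W=n-\dim L$. Consider $F:W\times U^*\to\mathbb R$ such that

* (F1) $F(\cdot,\xi)$ is sublinear for each $\xi$;
* (F2) $F(w,\cdot)$ is sublinear for each $w$;
* (F3) $F(-w,-\xi)=F(w,\xi)$.

Put
$$A_w=\{u\in U:\xi(u)\le F(w,\xi)\ \ \forall\xi\in U^*\},\qquad A=\{[u+w]:w\in W\setminus0,\ u\in A_w\}.\tag{1}$$
The quadric is the case $F(w,\xi)=|w|\,|\xi|$.

**Proposition 1.** The set $A$ is $L$-convex-concave. If $A$ contains a projective subspace of dimension $q-1=n-\dim L-1$, then there is a bilinear $B:W\times U^*\to\mathbb R$ with $B\le F$.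

**Step 1: the sets $A_w$ are compatible with scaling.** This makes $A$ well defined in terms of representatives. By (F2), $A_w$ is a nonempty compact convex set with support function $F(w,\cdot)$. By (F1), $A_{tw}=tA_w$ for $t>0$. By (F3), the support function of $A_{-w}$ is $F(-w,\xi)=F(w,-\xi)$, which is that of $-A_w$. Hence $A_{tw}=tA_w$ for all $t\ne0$, so $[u+w]\in A$ if and only if $w\ne0$ and $u\in A_w$.

**Step 2: $A$ is closed.** Fix a norm on $W$. The set $A$ is the image in $\mathbb RP^n$ of $S=\{(u,w):|w|=1,\ u\in A_w\}$. Each $F(\cdot,\xi)$ is finite and convex, hence continuous, so each condition $\xi(u)\le F(w,\xi)$ is closed, and $S$ is closed. Taking $\xi$ equal to plus or minus the vectors of a basis of $U^*$, the bounds $\xi(u)\le\max_{|w|=1}F(w,\xi)$ show that $S$ is bounded. So $S$ is compact, and so is $A$.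

**Step 3: conditions 1 and 2.** Points of $A$ have $w\neq0$, so $A\cap L=\emptyset$. A subspace $N\supset L$ of dimension $\dim L+1$ is $P(U\oplus\mathbb Rw)$ for some $w\ne0$. In the affine chart $N\setminus L\cong U$, $u\mapsto[u+w]$, the set $A\cap N$ is $A_w$, which is convex.

**Step 4: condition 3.** We compute $\pi(A)$ and exhibit a hyperplane missing its complement. Write $T=P(\ker\xi)$ with $\xi\in U^*\setminus0$. Then $\mathbb RP^n/T\cong P(\mathbb R\oplus W)$ through $u+w\mapsto(\xi(u),w)$. Put $M=F(\cdot,\xi)$. The maximum of $\xi$ on $A_w$ is $M(w)$, and its minimum is $-F(w,-\xi)=-F(-w,\xi)=-M(-w)$. So $\xi(A_w)=[-M(-w),M(w)]$ and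
$$\pi(A)=\{[s:w]:w\ne0,\ -M(-w)\le s\le M(w)\}.$$
Let $K=\{(s,w):s>M(w)\}$, an open convex cone; then $-K=\{(s,w):s<-M(-w)\}$. A nonzero vector outside $K\cup(-K)$ satisfies $-M(-w)\le s\le M(w)$. It has $w\ne0$, because $w=0$ would give $s=0$. So the complement $C$ of $\pi(A)$ is exactly the image of $K\cup(-K)$. By Hahn–Banach choose a linear $\ell\le M$. Then $K\subset\{s>\ell(w)\}$ and $-K\subset\{s<\ell(w)\}$. Hence $C$ misses the hyperplane $s=\ell(w)$. In the chart $s-\ell(w)=1$ it equals $K\cap\{s-\ell(w)=1\}$, which is open and convex.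

**Step 5: subspaces give bilinear minorants.** Let $P(X)\subset A$ with $\dim X=q$. Since $A\cap L=\emptyset$, we have $X\cap U=0$, so $X$ projects isomorphically onto $W$. Thus $X=\{b(w)+w\}$ for a linear $b:W\to U$, and $b(w)\in A_w$ for $w\ne0$. Put $B(w,\xi)=\xi(b(w))$. Then $B\le F$ (for $w=0$ both sides are $0$). $\square$

Conversely, a bilinear $B\le F$ has the form $\xi(b(w))$ with $b$ linear and $b(w)\in A_w$, and then the graph of $b$ gives a subspace inside $A$. So for sets of the form (1), the conjecture asks exactly whether *a bisublinear function with (F3) has a bilinear minorant*. In one variable, Hahn–Banach says yes.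

## 3. Piecewise linear functions and the wall criterion

To write down bisublinear functions by finite tables we need a test for convexity of piecewise linear functions.

A *complete simplicial fan* in $\mathbb R^m$ is a finite collection of cones, each spanned by linearly independent vectors, closed under taking faces, any two meeting in a common face, with union $\mathbb R^m$. For example, the four quadrants of $\mathbb R^2$ with their faces form such a fan. A continuous function that is linear on each cone is determined by its values on chosen generators of the rays, and these values may be prescribed arbitrarily. A *wall* is a cone of dimension $m-1$; it lies in exactly two maximal cones.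

**Wall criterion.** Let $f$ be continuous on $\mathbb R^m$ and linear on the cones of a complete simplicial fan. Suppose that for each pair of adjacent maximal cones $\tau+\mathbb R_+r$, $\tau+\mathbb R_+r'$, with common wall $\tau$ having rays $r_k$ and with linear relation
$$\alpha r+\alpha'r'=\sum_k\beta_kr_k,\qquad \alpha,\alpha'>0,$$
we have $\alpha f(r)+\alpha'f(r')\ge\sum_k\beta_kf(r_k)$. Then $f$ is convex, hence sublinear.

**Step 1: across one wall, $f$ is a maximum of two linear functions.** Let $g,g'$ be the linear functions equal to $f$ on the cone of $r$ and the cone of $r'$. They agree on the span of $\tau$. Moreover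
$$\alpha g'(r)=\sum_k\beta_kf(r_k)-\alpha'f(r')\le\alpha f(r)=\alpha g(r).$$
So $g\ge g'$ on the side of $r$, and by symmetry $g'\ge g$ on the side of $r'$. Thus $f=\max(g,g')$ on the union of the two cones.

**Step 2: from walls to all segments.** Consider a segment meeting no cone of codimension at least $2$. Each of its points is interior to a maximal cone or in the relative interior of a wall. By Step 1, $f$ restricted to the segment is convex near each point, hence convex on it. Such segments are dense: for given $x$ outside the cones of codimension at least $2$, a segment $[x,y]$ meeting such a cone $\sigma$ forces $y$ into the span of $\sigma$ and $x$, a proper subspace. By continuity of $f$ the convexity inequality passes to all segments. Since $f$ is linear on cones, it is positively homogeneous, and with convexity this gives sublinearity. $\square$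

## 4. Extending $b$ one dimension at a time, and where Helly's theorem stops it

The natural attempt imitates the proof of Hahn–Banach. Suppose $W_1\subset W$ is a subspace and $b:W_1\to U$ is linear with $b(w)\in A_w$ for all $w\in W_1$ (note $A_0=\{0\}$). Pick $z\notin W_1$ and try to set $b(z)=u$. We need $b(w)+tu\in A_{w+tz}$ for all $w\in W_1$ and all $t$. For $t=0$ this is known; for $t\ne0$ divide by $t$ and use $A_{tw}=tA_w$. So the requirement on $u$ is
$$u\in\bigcap_{w\in W_1}\bigl(A_{z+w}-b(w)\bigr).\tag{2}$$

Any two of these compact convex sets meet. Indeed, (F1) gives $F(w-w',\xi)\le F(z+w,\xi)+F(-z-w',\xi)$, that is, $A_{w-w'}\subset A_{z+w}-A_{z+w'}$. Hence $b(w)-b(w')=a-a'$ with $a\in A_{z+w}$, $a'\in A_{z+w'}$, and $a-b(w)=a'-b(w')$ is a common point.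

If $p=1$, the sets in (2) are compact intervals on a line. Pairwise intersection then gives a common point (Helly's theorem in dimension $1$, plus compactness), and the attempt succeeds. In dimension $p$, however, Helly's theorem asks that every $p+1$ of the sets meet, and (F1) only delivers pairs. This is a genuine obstacle already for $p=q=2$.

**Example.** Let $W=U=\mathbb R^2$, let $e_1,e_2$ be the standard basis of $W$, and write $[x,y]$ for segments in $U$. Take the fan with the eight rays $\pm e_1,\pm e_2,\pm(e_1+e_2),\pm(e_2-e_1)$. Set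
$$A_{e_2-e_1}=[(0,0),(2,0)],\quad A_{e_2}=[(1,0),(0,1)],\quad A_{e_2+e_1}=[(0,0),(0,2)],\quad A_{e_1}=[-1,0]\times[0,1],$$
together with $A_{-w}=-A_w$ on these rays, and let $F(\cdot,\xi)$ interpolate the support functions linearly on the cones. Then (F2) and (F3) are clear. By the wall criterion, (F1) amounts to four inclusions (the other four are their negatives):

* $2A_{e_2}\subset A_{e_2-e_1}+A_{e_2+e_1}=[0,2]\times[0,2]$, true;
* $A_{e_1+e_2}\subset A_{e_1}+A_{e_2}$, since $(0,0)=(-1,0)+(1,0)$ and $(0,2)=(0,1)+(0,1)$;
* $A_{e_2-e_1}\subset A_{e_2}-A_{e_1}$, since $(0,0)=(0,1)-(0,1)$ and $(2,0)=(1,0)-(-1,0)$;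
* $2A_{e_1}\subset A_{e_1+e_2}-A_{e_2-e_1}=[-2,0]\times[0,2]$, an equality.

Start with $b(e_1)=0\in A_{e_1}$. Then $b(e_2)$ would have to lie in $A_{e_2-e_1}\cap A_{e_2}\cap A_{e_2+e_1}$. These three segments meet pairwise, in $(1,0)$, $(0,1)$ and $(0,0)$, but have no common point. So the first choice has blocked the second. A better choice exists: $b(e_1)=b(e_2)=(0,1)$ gives $b(e_1+e_2)=(0,2)$ and $b(e_2-e_1)=(0,0)$, all in the right sets. Since $A_w$ interpolates linearly on cones, $b(w)\in A_w$ for all $w$.

So a proof along these lines would need a clever choice of the early values of $b$. For larger $p,q$ there are functions for which *every* choice fails, and to show this we need an argument that excludes all $b$ at once.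

## 5. A trace contradiction in $\mathbb R^3\otimes\mathbb R^3$: proof of Theorem A

A bilinear $B$ is a linear functional on $W\otimes U^*$. This gives an exclusion test.

**Certificate.** If $\sum c_i\,w_i\otimes\xi_i=0$ in $W\otimes U^*$ with $c_i>0$, and $\sum c_iF(w_i,\xi_i)<0$, then no bilinear $B\le F$ exists. Indeed, $B\le F$ would give $0=\sum c_iB(w_i,\xi_i)\le\sum c_iF(w_i,\xi_i)<0$.

Take $W=U^*=\mathbb R^3$, so $p=q=3$. Let $\mathcal E=\{\pm e_1,\pm e_2,\pm e_3\}$, $\mathcal D=\{(\pm1,\pm1,\pm1)\}$, and let $\mathcal D_+$ be the four $d\in\mathcal D$ with first coordinate $1$. Writing $d=(1,\varepsilon,\delta)$ and summing over signs, all off-diagonal entries of $\sum d\otimes d$ cancel, so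
$$\sum_{d\in\mathcal D_+}d\otimes d=4\sum_{i=1}^3e_i\otimes e_i,\qquad\text{hence}\qquad \sum_{i=1}^3e_i\otimes(-e_i)+\tfrac14\sum_{d\in\mathcal D_+}d\otimes d=0.\tag{3}$$

The plan is to find $F$ with $F(e_i,-e_i)=-1$ and $F(d,d)=0$. In terms of the matrix of $B$, the first condition forces each diagonal entry to be at least $1$, so the trace is at least $3$. The second forces $B(d,d)\le0$, so the trace, which by (3) is the average of $B(d,d)$ over $\mathcal D_+$, is at most $0$. The work is to show that such an $F$ can be bisublinear.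

**Step 1: define $F$ by a table.** Let $\Sigma$ be the complete simplicial fan over the boundary of the cube $[-1,1]^3$ with each face cut into four triangles by its diagonals. Its rays are $R=\mathcal E\cup\mathcal D$: face centers and corners. Each $x\in\mathbb R^3$ is uniquely $x=\sum_{r\in R}s_r(x)r$ with $s_r(x)\ge0$ and $\{r:s_r(x)>0\}$ contained in one cone. On each maximal cone the $s_r$ are the coordinates in the basis of its three rays (zero for the other $r$), and they agree on common faces. So they are continuous and piecewise linear. Since $\Sigma=-\Sigma$, we have $s_{-r}(-x)=s_r(x)$. Define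
$$F(w,\xi)=\sum_{r,r'\in R}s_r(w)\,s_{r'}(\xi)\,M(r,r'),\tag{4}$$
where $M$ is the symmetric function with, for $e,e'\in\mathcal E$ and $d,d'\in\mathcal D$,

* $M(e,e')=2,\ 3,\ -1$ for $e\cdot e'=1,\ 0,\ -1$;
* $M(e,d)=M(d,e)=4,\ 2$ for $e\cdot d=1,\ -1$;
* $M(d,d')=0,\ 4,\ 8,\ 0$ for $d\cdot d'=3,\ 1,\ -1,\ -3$.

Since $M$ depends only on the types of the vectors and on inner products, $M(-r,-r')=M(r,r')$. Hence
$$F(-w,-\xi)=\sum s_{-r}(w)s_{-r'}(\xi)M(r,r')=\sum s_r(w)s_{r'}(\xi)M(-r,-r')=F(w,\xi),$$
which is (F3). Also $F(w,\xi)=F(\xi,w)$.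

**Step 2: reduce (F1) and (F2) to the functions $f_r$.** Let $f_r$ be the $\Sigma$-piecewise linear function with $f_r(r')=M(r,r')$. Then $F(w,\cdot)=\sum_rs_r(w)f_r$ with $s_r(w)\ge0$. So (F2) holds if every $f_r$ is convex, and (F1) then follows by symmetry.

**Step 3: list the walls of $\Sigma$.** The maximal cones are spanned by a face center $c$ and the ends of an edge of that face. There are two kinds of walls.

* (I) The wall spanned by a face center $c$ and a corner of that face. The two neighboring cones have as third rays the two corners $d,d'$ adjacent to that corner in the face; these are opposite corners, and $d+d'=2c$ (coefficient $0$ at the corner on the wall). The condition is $f(d)+f(d')\ge2f(c)$ for every pair of opposite corners of the face with center $c$.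
* (II) The wall over a cube edge with ends $d,d'$. The third rays are the centers $c\perp c'$ of the two faces at this edge, and $2c+2c'=d+d'$. The condition is $2f(c)+2f(c')\ge f(d)+f(d')$.

**Step 4: check $f=f_e$, $e\in\mathcal E$.** Here $f(c)=2,3,-1$ for $c\cdot e=1,0,-1$, and $f(d)=4,2$ for $d\cdot e=1,-1$.

Type (I):
* $c=e$: $4+4\ge4$.
* $c=-e$: $2+2\ge-2$.
* $c\perp e$: from $d+d'=2c$ we get $d\cdot e=-d'\cdot e$, so the condition is $4+2\ge6$.

Type (II):
* $\{c,c'\}=\{e,\text{a vector}\perp e\}$: both ends have $d\cdot e=1$, so $2(2+3)\ge4+4$.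
* $\{c,c'\}=\{-e,\text{a vector}\perp e\}$: both ends have $d\cdot e=-1$, so $2(-1+3)\ge2+2$.
* both $c,c'\perp e$: the edge is parallel to $e$, so $2(3+3)\ge4+2$.

**Step 5: check $f=f_{d_0}$, $d_0\in\mathcal D$.** Here $f(c)=4,2$ for $c\cdot d_0=1,-1$, and $f(d)=0,4,8,0$ for $d\cdot d_0=3,1,-1,-3$.

Type (I), where $d\cdot d_0+d'\cdot d_0=2\,c\cdot d_0$:
* $c\cdot d_0=1$: the products $(d\cdot d_0,d'\cdot d_0)$ are, up to order, $(3,-1)$ or $(1,1)$, and $0+8\ge8$, $4+4\ge8$.
* $c\cdot d_0=-1$: they are $(1,-3)$ or $(-1,-1)$, and $4+0\ge4$, $8+8\ge4$.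

Type (II), where $d\cdot d_0+d'\cdot d_0=2(c\cdot d_0+c'\cdot d_0)$ and the two products differ by exactly $2$ because $d,d'$ differ in one coordinate:
* $(c\cdot d_0,c'\cdot d_0)=(1,1)$: ends $(3,1)$, and $16\ge0+4$.
* $(1,-1)$: ends $(1,-1)$, and $12\ge4+8$.
* $(-1,-1)$: ends $(-1,-3)$, and $8\ge8+0$.

So every $f_r$ is convex, and $F$ satisfies (F1)–(F3).

**Step 6: apply the certificate.** With relation (3),
$$\sum_{i=1}^3F(e_i,-e_i)+\tfrac14\sum_{d\in\mathcal D_+}F(d,d)=3\cdot(-1)+0=-3<0 .$$
So $F$ has no bilinear minorant. By Proposition 1 with $n=p+q-1=5$ and $\dim L=p-1=2$, the set $A$ is $L$-convex-concave and contains no projective plane. Theorem A is proved, and the conjecture is disproved. $\blacksquare$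

## 6. Bad pairs $(p,q)$: lifting and transposition

For Theorem B(1), call $(p,q)$ *bad* if some $F$ with (F1)–(F3), $\dim U=p$, $\dim W=q$, has no bilinear minorant. By Proposition 1, if $(p,q)$ is bad, then the conjecture fails for $n=p+q-1$, $\dim L=p-1$.

**Lifting.** If $(p,q)$ is bad, so is $(\tilde p,\tilde q)$ for all $\tilde p\ge p$, $\tilde q\ge q$. Put $\tilde U=U\oplus U_1$, $\tilde W=W\oplus W_1$ of the right dimensions, and $\tilde F(w+w_1,\tilde\xi)=F(w,\tilde\xi|_U)$. Properties (F1)–(F3) are inherited. A bilinear minorant of $\tilde F$, restricted to $W\times\{\tilde\xi:\tilde\xi|_{U_1}=0\}\cong W\times U^*$, would be a bilinear minorant of $F$.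

**Transposition.** If $(p,q)$ is bad, so is $(q,p)$: use $F^t(\xi,w)=F(w,\xi)$ on $U^*\times(W^*)^*$. The new "$W$" is $U^*$, of dimension $p$, and the new "$U$" is $W^*$, of dimension $q$.

**What remains.** Let $n\ge5$ and $1\le\dim L\le n-2$. Then $p,q\ge2$ and $p+q=n+1\ge6$, so either $(p,q)=(3,3)$ or $\max(p,q)\ge4$. Section 5 shows that $(3,3)$ is bad. If we show that $(4,2)$ is bad, then so is $(2,4)$ by transposition, and lifting covers every pair with $p,q\ge2$ and $\max(p,q)\ge4$. So Theorem B(1) follows from:

**Proposition 2.** The pair $(4,2)$ is bad.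

## 7. The pair $(4,2)$: twelve rays and a shift symmetry

When $\dim W=2$, a piecewise linear $F(\cdot,\xi)$ is a cyclic list of convex sets $C_j=A_{w_j}\subset U$, one for each ray $w_j$. The wall criterion becomes an inclusion between consecutive triples, as in the example of Section 4. We now set up a fan and a space $U$ with so much symmetry that all the sets $C_j$ come from a single one.

**Step 1: the rays.** Let $\mu_k=3$ for $k$ even and $\mu_k=1$ for $k$ odd. In $W=\mathbb R^2$ let
$$w_0=(1,0),\ w_1=(0,1),\ w_2=(-1,1),\ w_3=(-3,2),\ w_4=(-2,1),\ w_5=(-3,1),\quad w_{j+6}=-w_j .$$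
Then
$$w_{j-1}+w_{j+1}=\mu_jw_j\qquad\text{for all }j.\tag{5}$$
By antiperiodicity it is enough to check $j=1,\dots,6$. The left sides are $(0,1)$, $(-3,3)$, $(-3,2)$, $(-6,3)$, $(-3,1)$, $(-3,0)$, and these equal $w_1,\ 3w_2,\ w_3,\ 3w_4,\ w_5,\ 3w_6$. From (5), $\det(w_j,w_{j+1})=\det(w_j,\mu_jw_j-w_{j-1})=\det(w_{j-1},w_j)$, so all these determinants equal $\det(w_0,w_1)=1$, and each turn from $w_j$ to $w_{j+1}$ is counterclockwise by less than $\pi$. As $w_1,\dots,w_5$ lie in the upper half-plane and $w_6=-w_0$, the vectors $w_0,\dots,w_6$ sweep exactly a half-turn. So the 12 rays are in cyclic order, and the cones $\mathrm{cone}(w_j,w_{j+1})$ form a complete fan.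

**Step 2: the space $U$, built so that a certificate relation holds.** Let $U$ be the space of sequences $y=(y_k)_{k\in\mathbb Z}$ with $y_{k+6}=-y_k$ and
$$\sum_{k=0}^5\mu_ky_kw_k=0.\tag{6}$$
Antiperiodic sequences form a 6-dimensional space, and (6) is two independent equations (already the terms $k=0,1$ span $\mathbb R^2$), so $\dim U=4$. Let $\xi_k(y)=y_k$. Then (6) says precisely that
$$\sum_{k=0}^5\mu_k\,w_k\otimes\xi_k=0\quad\text{in }W\otimes U^* .\tag{7}$$
So we want $F(w_k,\xi_k)<0$ for all $k$: every sequence in $C_k$ must have a negative $k$-th entry.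

**Step 3: the shifts $\sigma_j$.** These maps will produce $C_j$ from $C_0$. For $y\in U$ put
$$\sigma_j(y)_i=y_{i-j}\ (j\text{ even}),\qquad \sigma_j(y)_i=\mu_{i-j}\,y_{i-j}\ (j\text{ odd}).$$
The factor $\mu$ for odd $j$ compensates for an odd shift exchanging the weights $3$ and $1$. The sequence $\sigma_j(y)$ is antiperiodic, and $\sigma_{j+6}=-\sigma_j$. We show $\sigma_j(U)\subset U$. Put $v_k=w_{k+j}$ for $j$ even and $v_k=w_{k+j}/\mu_k$ for $j$ odd. In both cases
$$v_{k-1}+v_{k+1}=\mu_kv_k .$$
For $j$ even this is (5), as $\mu_{k+j}=\mu_k$. For $j$ odd, $\mu_{k\pm1}=\mu_{k+j}$, so the left side is $(w_{k+j-1}+w_{k+j+1})/\mu_{k+j}=w_{k+j}=\mu_kv_k$. So the linear map with $w_0\mapsto v_0$, $w_1\mapsto v_1$ sends $w_k\mapsto v_k$ for all $k$, both sequences obeying the same recursion. Applying it to (6) gives $\sum_k\mu_ky_kv_k=0$. Here and below sums run over a period; the terms are 6-periodic, being products of two antiperiodic factors and periodic weights.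

* For $j$ even, substituting $i=k+j$, this is $\sum_i\mu_iy_{i-j}w_i=0$, which is (6) for $\sigma_j(y)$.
* For $j$ odd it is $\sum_ky_kw_{k+j}=0$. Since $i$ and $i-j$ have opposite parity, $\mu_i\mu_{i-j}=3$, so $\sum_i\mu_i\mu_{i-j}y_{i-j}w_i=3\sum_ky_kw_{k+j}=0$, which is (6) for $\sigma_j(y)$.

**Step 4: one system of equations controls all walls.**

**Claim 1.** If $y,y',y''\in U$ satisfy
$$\mu_ky_k=y'_{k-1}+y''_{k+1}\qquad(0\le k\le5),\tag{8}$$
then $\mu_j\sigma_j(y)=\sigma_{j+1}(y')+\sigma_{j-1}(y'')$ for all $j$.

*Proof.* By antiperiodicity (8) holds for all $k$. Compare $i$-th entries, with $k=i-j$. For $j$ even the right side is $\mu_{k-1}y'_{k-1}+\mu_{k+1}y''_{k+1}=\mu_{k+1}\mu_ky_k=3y_k$, and the left side is $3y_k$. For $j$ odd the right side is $y'_{k-1}+y''_{k+1}=\mu_ky_k$, and the left side is $1\cdot\mu_ky_k$. $\square$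

**Step 5: coordinates on the slice $y_0=-2$, and the solutions of (8) there.** For $(a,b,g)\in\mathbb R^3$ let $y(a,b,g)$ be the antiperiodic sequence with
$$(y_0,\dots,y_5)=(-2,\ a,\ g+2-a,\ a+b-3g,\ g-2-b,\ b).\tag{9}$$
It lies in $U$. The two coordinates of (6) are $3(y_0-y_2-y_3-2y_4-y_5)=0$ and $y_1+3y_2+2y_3+3y_4+y_5=0$. Indeed
$$y_2+y_3+2y_4+y_5=(g+2-a)+(a+b-3g)+(2g-4-2b)+b=-2=y_0,$$
$$a+(3g+6-3a)+(2a+2b-6g)+(3g-6-3b)+b=0 .$$

Now let $y=y(a,b,g)$, $y'=y(a',b',g')$, $y''=y(a'',b'',g'')$, and read (8) line by line.

* $k=0$: $-6=-y_5'+y_1''=-b'+a''$. Name the free parameter by $a''=\tau-3$; then $b'=\tau+3$.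
* $k=1$: $a=-2+y''_2$ means $g''=a''+a=\tau+a-3$.
* $k=5$: $b=y_4'-y_0''=y_4'+2$ means $g'=b'+b=\tau+b+3$.
* $k=2$: $3(g+2-a)=a'+y''_3$ with $y''_3=a''+b''-3g''=b''-2\tau-3a+6$, so $a'+b''=2\tau+3g$. Write $a'=\tau+u$, $b''=\tau+v$ with $u+v=3g$.

So we are led to
$$x'=(\tau+u,\ \tau+3,\ \tau+b+3),\qquad x''=(\tau-3,\ \tau+v,\ \tau+a-3),\qquad u+v=3g.\tag{10}$$
Conversely, if (10) holds, then $y=y(a,b,g)$, $y'=y(x')$, $y''=y(x'')$ satisfy (8). By (9),
$$y'=(-2,\ \tau+u,\ b+5-u,\ -\tau+u-3b-6,\ b-2,\ \tau+3),$$
$$y''=(-2,\ \tau-3,\ a+2,\ -\tau+v-3a+6,\ a-5-v,\ \tau+v),$$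
and the six equations of (8) read
$$-6=-(\tau+3)+(\tau-3),\qquad a=-2+(a+2),\qquad 3(g+2-a)=u+v-3a+6,$$
$$a+b-3g=(b+5-u)+(a-5-v),\qquad 3(g-2-b)=u+v-3b-6,\qquad b=(b-2)+2,$$
all true when $u+v=3g$.

**Step 6: what is needed is a self-reproducing convex body in $\mathbb R^3$.**

**Claim 2.** There is a nonempty compact convex $Q\subset\mathbb R^3$ such that every $(a,b,g)\in Q$ admits $\tau,u,v$ with $u+v=3g$ and with $x',x''\in Q$ in (10).

**Claim 2 implies Proposition 2.** Let $C_j=\sigma_j(y(Q))$. Since $y(\cdot)$ is affine and $\sigma_j$ linear, $C_j$ is a nonempty compact convex subset of $U$. We have $C_{j+6}=-C_j$, and Claims 1 and 2 give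
$$\mu_jC_j\subset C_{j+1}+C_{j-1}.$$
Let $F_j$ be the support function of $C_j$. Then $\mu_jF_j\le F_{j-1}+F_{j+1}$ and $F_{j+6}(\xi)=F_j(-\xi)$; in particular $F_{j+12}=F_j$. Put
$$F(sw_j+tw_{j+1},\xi)=sF_j(\xi)+tF_{j+1}(\xi)\qquad(s,t\ge0).$$
Property (F2) holds because $F(w,\cdot)$ is a nonnegative combination of support functions. Property (F3) holds because $-(sw_j+tw_{j+1})=sw_{j+6}+tw_{j+7}$ and $F_{j+6}(-\xi)=F_j(\xi)$. Property (F1) is the wall criterion: the wall $\mathbb R_+w_j$ has neighbors $w_{j-1},w_{j+1}$ with relation (5), and the required inequality is $F_{j-1}+F_{j+1}\ge\mu_jF_j$.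

Finally, $F(w_j,\xi_j)$ is the maximum over $C_j$ of the $j$-th entry. For $y\in y(Q)$ we have $\sigma_j(y)_j=y_0=-2$ for $j$ even and $\mu_0y_0=-6$ for $j$ odd. Therefore
$$\sum_{k=0}^5\mu_kF(w_k,\xi_k)=3\cdot3\cdot(-2)+3\cdot1\cdot(-6)=-36<0,$$
and together with (7) the certificate shows that $F$ has no bilinear minorant. So Proposition 2, and with it Theorem B, rests only on Claim 2.

## 8. The polytope $Q$: proof of Claim 2

**Step 1: a symmetry that halves the work.** Let $\rho(a,b,g)=(-b,-a,-g)$. If $(\tau,u,v)$ gives $(x',x'')$ for the point $x=(a,b,g)$, then $(-\tau,-v,-u)$ gives $(\rho x'',\rho x')$ for $\rho x$. Indeed $-v-u=-3g$, and (10) for $\rho x$ with these parameters produces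
$$(-\tau-v,\ -\tau+3,\ -\tau-a+3)=\rho x'',\qquad(-\tau-3,\ -\tau-u,\ -\tau-b-3)=\rho x'.$$

**Step 2: definition of $Q$.** Let $Q$ be the convex hull of the following 13 points and their $\rho$-images:

$$\begin{aligned}
&G_1=(3000,-12,974), && H_1=(3000,-12,1010),\\
&G_2=(-1996,986,1004), && H_2=(-1996,1022,1004),\\
&G_3=(18,18,-1990), && H_3=(-18,-18,-2014),\\
&G_4=(980,-2008,998), && H_4=(1016,-2008,998),\\
&G_5=(12,3006,992), && H_5=(12,3006,1028),\\
&V=(-2100,-2100,-2100), && Z_1=(-1900,1900,0),\quad Z_2=(1900,-1900,0).
\end{aligned}$$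

**Step 3: it suffices to treat these 13 points.** The conditions $u+v=3g$ and (10) are affine in $(a,b,g,\tau,u,v,x',x'')$, and membership in $Q$ is a convex condition. So the set of points $(a,b,g)$ having a decomposition as in Claim 2 is the projection of a convex set, hence convex. If it contains the generators of $Q$, it contains $Q$. As $\rho Q=Q$, Step 1 reduces the generators to the 13 listed points.

**Step 4: the decompositions.**

| point | $(\tau,u,v)$ | $x'$ | $x''$ |
|---|---|---|---|
| $G_1$ | $(-1993,-57,2979)$ | $(-2050,-1990,-2002)$ | $G_2$ |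
| $H_1$ | $(-1993,15,3015)$ | $(-1978,-1990,-2002)$ | $H_2$ |
| $G_2$ | $(-15,3015,-3)$ | $G_1$ | $H_3$ |
| $H_2$ | $(-15,3015,-3)$ | $H_1$ | $H_3$ |
| $G_3$ | $(983,-2979,-2991)$ | $G_2$ | $G_4$ |
| $H_3$ | $(1019,-3015,-3027)$ | $H_2$ | $H_4$ |
| $G_4$ | $(15,3,2991)$ | $G_3$ | $G_5$ |
| $H_4$ | $(15,3,2991)$ | $G_3$ | $H_5$ |
| $G_5$ | $(-2011,2991,-15)$ | $G_4$ | $(-2014,-2026,-2002)$ |
| $H_5$ | $(-2011,3027,57)$ | $H_4$ | $(-2014,-1954,-2002)$ |
| $V$ | $(1575,-3150,-3150)$ | $(-1575,1578,-522)$ | $(1572,-1575,-528)$ |
| $Z_1$ | $(0,0,0)$ | $(0,3,1903)$ | $(-3,0,-1903)$ |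
| $Z_2$ | $(0,0,0)$ | $(0,3,-1897)$ | $(-3,0,1897)$ |

Each row is checked by substituting in (10). For instance, for $G_1$ we have $u+v=-57+2979=2922=3\cdot974$. Next, $x'=(-1993-57,\,-1993+3,\,-1993-12+3)=(-2050,-1990,-2002)$ and $x''=(-1993-3,\,-1993+2979,\,-1993+3000-3)=(-1996,986,1004)=G_2$. For the other rows, the values $3g$ to be matched by $u+v$ are, in order, $3030$, $3012$, $3012$, $-5970$, $-6042$, $2994$, $2994$, $2976$, $3084$, $-6300$, $0$, $0$. The third coordinates $\tau+b+3$ of $x'$ are $-2002$, $974$, $1010$, $1004$, $1004$, $-1990$, $-1990$, $998$, $998$, $-522$, $1903$, $-1897$. The third coordinates $\tau+a-3$ of $x''$ are $1004$, $-2014$, $-2014$, $998$, $998$, $992$, $1028$, $-2002$, $-2002$, $-528$, $-1903$, $1897$. The first two coordinates are the sums $\tau+u$, $\tau+3$ and $\tau-3$, $\tau+v$.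

It remains to see that the points of the table without a name lie in $Q$.

**Step 5: an octahedron inside $Q$ catches most of them.** Let $f_1=(1,1,1)$, $f_2=(1,-1,0)$, $f_3=(0,0,1)$. Then $Q$ contains $\pm2100f_1$ (these are $\rho V$ and $V$), $\pm1900f_2$ (these are $Z_2$ and $Z_1$), and $\pm2002f_3$, since $\frac12(G_3+H_3)=(0,0,-2002)$ and $\rho$ changes its sign. Hence
$$\alpha f_1+\beta f_2+\gamma f_3\in Q\quad\text{if}\quad N:=\frac{|\alpha|}{2100}+\frac{|\beta|}{1900}+\frac{|\gamma|}{2002}\le1.\tag{11}$$
For $(x_1,x_2,x_3)$ the coordinates are $\alpha=\frac{x_1+x_2}2$, $\beta=\frac{x_1-x_2}2$, $\gamma=x_3-\alpha$. Bounding the three terms of $N$ from above: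

| point | $(\alpha,\beta,\gamma)$ | bound for $N$ |
|---|---|---|
| $(-2050,-1990,-2002)$ | $(-2020,-30,18)$ | $0.962+0.016+0.009<0.99$ |
| $(-1978,-1990,-2002)$ | $(-1984,6,-18)$ | $0.945+0.004+0.009<0.96$ |
| $(-2014,-2026,-2002)$ | $(-2020,6,18)$ | $0.962+0.004+0.009<0.98$ |
| $(-2014,-1954,-2002)$ | $(-1984,-30,-18)$ | $0.945+0.016+0.009<0.98$ |
| $(0,3,1903)$ | $(1.5,-1.5,1901.5)$ | $0.001+0.001+0.950<0.96$ |
| $(0,3,-1897)$ | $(1.5,-1.5,-1898.5)$ | $0.001+0.001+0.949<0.96$ |

All six points are in $Q$. The points $(-3,0,-1903)$ and $(-3,0,1897)$ are the $\rho$-images of the last two, so they are in $Q$ as well.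

**Step 6: the two points in the row of $V$.** For these we average a point of the octahedron with another point of $Q$.

*The point $(-1575,1578,-522)$.* The set $Q$ contains
$$m=\tfrac18(\rho G_5+\rho H_5)+\tfrac38(\rho G_2+\rho H_2)=\tfrac14(-3006,-12,-1010)+\tfrac34(-1004,1996,-1004)=(-1504.5,\ 1494,\ -1005.5).$$
The point equals $\frac12m+r$ with $r=(-822.75,\ 831,\ -19.25)$. For $r$ we get $(\alpha,\beta,\gamma)=(4.125,-826.875,-23.375)$ and $N(r)<0.002+0.436+0.012=0.45$. So $N(2r)<1$, hence $2r\in Q$ by (11), and the point $\frac12m+\frac12(2r)$ is in $Q$.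

*The point $(1572,-1575,-528)$.* The set $Q$ contains
$$m'=\tfrac18(\rho G_1+\rho H_1)+\tfrac38(\rho G_4+\rho H_4)=\tfrac14(12,-3000,-992)+\tfrac34(2008,-998,-998)=(1509,\ -1498.5,\ -996.5).$$
The point equals $\frac12m'+r'$ with $r'=(817.5,\ -825.75,\ -29.75)$. For $r'$ we get $(\alpha,\beta,\gamma)=(-4.125,821.625,-25.625)$ and $N(r')<0.002+0.433+0.013<0.45$. So $2r'\in Q$, and the point $\frac12m'+\frac12(2r')$ is in $Q$.

Every entry of the table in Step 4 now lies in $Q$. This proves Claim 2, so $(4,2)$ is bad, and by Section 6 every pair $(p,q)$ with $p,q\ge2$ and $p+q\ge6$ is bad. Together with the two extreme cases of Section 1, this proves Theorem B. $\blacksquare$
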